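# Weight $\omega_1$ and compact abelian groups determined by their $\omega$-bounded dense subgroups

All topological groups below are abelian and Hausdorff. We write $\mathbb T=\mathbb R/\mathbb Z$ for the circle group and $\|t\|$ for the distance from $t\in\mathbb T$ to $0$, so $0\le\|t\|\le\frac12$. We regard $\mathbb Z(2)$ as the subgroup $\{0,\frac12\}$ of $\mathbb T$.

## 1. Coordinate vectors in $\mathbb Z(2)^{\omega}$ and in $\mathbb Z(2)^{\omega_1}$

Let $I$ be any index set and let $G=\mathbb Z(2)^I$. What are the continuous homomorphisms $\chi:G\to\mathbb T$? We need one small fact about the circle: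
$$\text{the only subgroup of }\mathbb T\text{ contained in }\{t:\|t\|<\tfrac14\}\text{ is }\{0\}.\tag{1}$$
Indeed, if $0<\|t\|<\frac14$, then $\|2t\|=2\|t\|$. Keep doubling: for the least $n$ with $2^n\|t\|\ge\frac14$ we get $\|2^nt\|=2^n\|t\|\ge\frac14$, so the subgroup generated by $t$ leaves the set.

Given $\chi$, continuity at $0$ yields a finite $F_0\subseteq I$ such that $\chi$ maps the subgroup $\{x:x_i=0\text{ for all }i\in F_0\}$ into $\{t:\|t\|<\frac14\}$. By (1) this subgroup is mapped to $0$, so $\chi(x)$ depends only on the coordinates in $F_0$. Hence the characters of $\mathbb Z(2)^I$ are exactly the maps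
$$\chi_F(x)=\sum_{i\in F}x_i,\qquad F\subseteq I\text{ finite}.$$

Now take $I=\omega$ and the dense subgroup $D=\bigoplus_{\omega}\mathbb Z(2)$ of finitely supported elements. Let $e_n\in D$ be the vector with $\frac12$ in place $n$ and $0$ elsewhere, and put
$$K=\{0\}\cup\{e_n:n<\omega\}.$$
Every neighborhood of $0$ in the product contains all but finitely many $e_n$, so $K$ is compact. And $\chi_F(e_n)=\frac12$ exactly when $n\in F$. So if $\chi_F$ satisfies $\|\chi_F(x)\|<\frac14$ for all $x\in K$, then $F=\emptyset$ and $\chi_F=0$. A single compact subset of the small group $D$ detects every nonzero character of the big group $G$.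

Does uncountability spoil this? Take $I=\omega_1$. The set $K=\{0\}\cup\{e_\alpha:\alpha<\omega_1\}$ is still compact, for the same reason, and it still detects every $\chi_F\neq0$. It lies in $\bigoplus_{\omega_1}\mathbb Z(2)$. It also lies in the larger dense subgroup
$$\Sigma=\{x\in\mathbb Z(2)^{\omega_1}:x_\alpha=0\text{ for all but countably many }\alpha\}.$$
The group $\Sigma$ has a strong closure property. If $E\subseteq\Sigma$ is countable, let $C$ be the union of the supports of its elements. It is a countable set, and the closure of $E$ in $\mathbb Z(2)^{\omega_1}$ consists of elements supported in $C$. So this closure is a compact subset of $\Sigma$.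

Two things have happened here. The group $\mathbb Z(2)^{\omega_1}$ is not metrizable, and a dense proper subgroup with this strong closure property has a compact subset that detects all characters. Is that special to $\Sigma$, which happens to contain the vectors $e_\alpha$, or does it hold for every dense subgroup of $\mathbb Z(2)^{\omega_1}$ with the same closure property?

## 2. Determining subgroups and $\kappa$-bounded subgroups

For an abelian topological group $H$, the dual $\widehat H$ is the group of continuous homomorphisms $H\to\mathbb T$ with the compact-open topology. For $K\subseteq H$ and $U\ni0$ in $\mathbb T$ put $W(K,U)=\{\chi:\chi(K)\subseteq U\}$. The sets $W(K,U)$ with $K$ compact and $U$ open form a base at $0$ of $\widehat H$. (They are closed under refinement because $W(K_1\cup K_2,U_1\cap U_2)\subseteq W(K_1,U_1)\cap W(K_2,U_2)$.)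

**Definition (Comfort, Raczkowski and Trigos-Arrieta).** A dense subgroup $D$ of a compact abelian group $G$ *determines* $G$ if the restriction homomorphism $\widehat G\to\widehat D$, $\chi\mapsto\chi|_D$, is a topological isomorphism.

**Definition.** Let $\kappa$ be an infinite cardinal. A space is *$\kappa$-bounded* if the closure in it of every subset of size $\le\kappa$ is compact. For $\kappa=\omega$ we say *$\omega$-bounded*.

Here are the textbook facts we use about a compact abelian group $G$ with dual $X=\widehat G$.

1. $X$ is discrete: by (1), $W(G,U)=\{0\}$ for $U=\{t:\|t\|<\frac14\}$. By Pontryagin duality, $G=\operatorname{Hom}(X,\mathbb T)$ with the topology of pointwise convergence, where $x\in G$ corresponds to $\chi\mapsto\chi(x)$. If $G$ is infinite, its weight is $w(G)=|X|$. Finally, $G$ is metrizable iff $w(G)\le\omega$.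
2. Divisible groups, in particular $\mathbb T$, are injective: a homomorphism from a subgroup of an abelian group into a divisible group extends to the whole group.
3. If $N$ is a proper closed subgroup of $G$, some nonzero $\chi\in X$ vanishes on $N$.
4. A continuous surjective homomorphism between compact groups is open.

**Determination in terms of one compact set.** Let $D$ be dense in $G$. A character of $D$ is uniformly continuous, so it extends uniquely to a character of $G$. Thus $\widehat G\to\widehat D$ is bijective, and it is continuous since $\widehat G$ is discrete. It is therefore a topological isomorphism exactly when $\widehat D$ is discrete: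
$$D\text{ determines }G\iff W(K,U)=\{0\}\text{ in }\widehat D\text{ for some compact }K\subseteq D\text{ and open }U\ni0.\tag{2}$$
For example, Section 1 says that $\bigoplus_\omega\mathbb Z(2)$ determines $\mathbb Z(2)^\omega$ and that $\Sigma$ determines $\mathbb Z(2)^{\omega_1}$.

**Boundedness inside $G$.** Let $D\le G$ be $\kappa$-bounded and let $E\subseteq D$ with $|E|\le\kappa$. The closure of $E$ in $D$ is compact, hence closed in $G$. So
$$\overline E^{\,G}\subseteq D\qquad\text{whenever }E\subseteq D,\ |E|\le\kappa.\tag{3}$$
Conversely, (3) implies that $D$ is $\kappa$-bounded, since $\overline E^{\,G}$ is compact. For example, $\Sigma$ is $\omega$-bounded, while $\bigoplus_\omega\mathbb Z(2)$ is not: it is countable and dense in $\mathbb Z(2)^\omega$, so (3) would force it to be everything.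

The same argument disposes of the metrizable case. If $G$ is compact metrizable and $D$ is an $\omega$-bounded dense subgroup, then $D$ is separable, so some countable $E\subseteq D$ is dense in $G$, and (3) gives $D=G$. Of course $G$ determines itself. So in a metrizable compact abelian group every $\omega$-bounded dense subgroup determines, for a trivial reason. The converse is the following question, taken from Dikran Dikranjan and Dmitri Shakhmatov, "Metrization criteria for compact groups in terms of their dense subgroups", arXiv:1102.5077 (2011).

**Question.** If every $\omega$-bounded dense subgroup of a compact abelian group $G$ determines it, must $G$ be metrizable?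

The answer is no.

**Theorem 1.** Let $G$ be a compact abelian group with $w(G)\le\omega_1$. Then every $\omega$-bounded dense subgroup of $G$ determines $G$. In particular $\mathbb Z(2)^{\omega_1}$ and $\mathbb T^{\omega_1}$ are non-metrizable groups with this property.

The bound $\omega_1$ is exact, and there is a version for every $\kappa$.

**Theorem 2.** Let $\kappa$ be an infinite cardinal and $G$ a compact abelian group. The following are equivalent:

- (a) $w(G)\le\kappa^+$;
- (b) every $\kappa$-bounded dense subgroup of $G$ determines $G$;
- (c) every $\kappa$-bounded dense subgroup of $G$ contains a compact subset generating a dense subgroup of $G$.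

Everything is proved in ZFC. Theorem 1 is (a)$\Rightarrow$(b) with $\kappa=\omega$. The two named groups have duals $\bigoplus_{\omega_1}\mathbb Z(2)$ and $\bigoplus_{\omega_1}\mathbb Z$, so their weight is $\omega_1$ and they are not metrizable. In particular, the case $\kappa=\omega$ of Theorem 2 says that the compact abelian groups determined by all their $\omega$-bounded dense subgroups are exactly those of weight $\le\omega_1$.

## 3. Two choices of compact set that do not suffice

Let $D$ be an $\omega$-bounded dense subgroup of $\mathbb Z(2)^{\omega_1}$. By (2) we must find a compact $K\subseteq D$.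

The definition of $\omega$-boundedness hands us compact sets: closures of countable subsets. Unfortunately these never work when $D\ne G$. Let $E\subseteq D$ be countable. The group $\langle E\rangle$ is countable, so by (3) its closure lies in $D$ and is a proper closed subgroup of $G$. By fact 3 some nonzero character vanishes on it, hence on $\overline E$, so $W(\overline E,U)\ne\{0\}$ for every $U$. The set $K$ we want must be the closure of an uncountable set, and about such closures $\omega$-boundedness says nothing directly.

The second natural choice is the uncountable set of Section 1, $\{0\}\cup\{e_\alpha:\alpha<\omega_1\}$. Here the trouble is that $D$ may contain no $e_\alpha$ at all. For an example, let $Z$ be the set of finite subsets of $\omega_1$. For $z\in Z$ and countable $C\subseteq\omega_1$ let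
$$N(z,C)=\{y\in Z:y\cap C=z\cap C\}.$$
For fixed $C$ these sets partition $Z$, and if $y\in N(z,C)\cap N(z',C')$ then this intersection is $N(y,C\cup C')$. So they are a base of clopen sets for a topology on $Z$. Let $D=C(Z,\mathbb Z(2))$ be the group of continuous functions, a subgroup of $\mathbb Z(2)^Z\cong\mathbb Z(2)^{\omega_1}$ because $|Z|=\omega_1$.

- $D$ is dense. Given distinct $z_1,\dots,z_n\in Z$, put $C=z_1\cup\dots\cup z_n$. The clopen sets $N(z_i,C)$ are pairwise disjoint, so a continuous function can take arbitrary values at the $z_i$.
- $D$ is $\omega$-bounded. Let $E\subseteq D$ be countable and $z\in Z$. Each $e\in E$ is constant on some $N(z,C_e)$. With $C=\bigcup_{e\in E}C_e$, which is countable, every $e\in E$ is constant on $N(z,C)$, and so is every pointwise limit of elements of $E$. Hence $\overline E\subseteq D$.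
- No coordinate vector is in $D$. The function $e_z$ would be continuous only if $\{z\}$ were open, but $N(z,C)$ contains $z\cup\{\alpha\}$ for every $\alpha\notin C\cup z$.

So we must make an uncountable choice of elements of $D$, knowing only (3), and still control the closure.

## 4. Triangular families in $\mathbb Z(2)^{\omega_1}$

The set $\{e_\alpha\}$ is a "diagonal matrix". A triangular one also detects all characters, and it can always be found in $D$.

Let $D$ be an $\omega$-bounded dense subgroup of $\mathbb Z(2)^{\omega_1}$. First, for countable $C\subseteq\omega_1$ the projection $\pi_C:\mathbb Z(2)^{\omega_1}\to\mathbb Z(2)^C$ maps $D$ *onto* $\mathbb Z(2)^C$. Indeed $\mathbb Z(2)^C$ has a countable base, so there is a countable $E\subseteq D$ with $\pi_C(E)$ dense in $\pi_C(D)$, hence dense in $\mathbb Z(2)^C$. By (3) the compact set $\overline E$ lies in $D$. Its image is closed and contains $\pi_C(E)$, so it is all of $\mathbb Z(2)^C$.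

Apply this to $C=\xi+1=\{\alpha:\alpha\le\xi\}$, for each $\xi<\omega_1$. There is $d_\xi\in D$ with
$$d_\xi(\alpha)=0\ \text{ for }\alpha<\xi,\qquad d_\xi(\xi)=\tfrac12.$$
We have no control over the coordinates beyond $\xi$, and we need none. If $F\neq\emptyset$ is finite and $\xi=\max F$, then $\chi_F(d_\xi)=\frac12$. So $A=\{d_\xi:\xi<\omega_1\}$ detects every nonzero character.

Is $K=\overline A$ inside $D$? Let $x\in K$. If $x\in\overline{\{d_\xi:\xi<\eta\}}$ for some $\eta<\omega_1$, then $x\in D$ by (3), because this set is countable. Otherwise $x\in\overline{\{d_\xi:\xi\ge\eta\}}$ for every $\eta$. All these $d_\xi$ vanish on the coordinates below $\eta$, so $x$ does too. As $\eta<\omega_1$ was arbitrary, $x=0\in D$. So $K\subseteq D$, and $D$ determines $\mathbb Z(2)^{\omega_1}$.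

The proof uses $\omega_1$ in one way: $\omega_1$ is exhausted by initial segments that are countable, and countable pieces are what $\omega$-boundedness controls. For a general group, "coordinates below $\xi$" becomes a subgroup of the dual.

## 5. Proof of (a)$\Rightarrow$(b), and of Theorem 1

Let $G$ be compact abelian with $w(G)\le\kappa^+$, let $X=\widehat G$, so that $|X|\le\kappa^+$, and let $D$ be a $\kappa$-bounded dense subgroup.

**Step 1.** *Prescribing the values of $d\in D$ on $\kappa$ many characters.* This replaces the surjectivity of $\pi_C$ on $D$.

**Lemma 1.** Let $Y\le X$ be a subgroup with $|Y|\le\kappa$. For every homomorphism $\varphi:Y\to\mathbb T$ there is $d\in D$ with $\chi(d)=\varphi(\chi)$ for all $\chi\in Y$.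

*Proof.* Let $r:G=\operatorname{Hom}(X,\mathbb T)\to\operatorname{Hom}(Y,\mathbb T)\subseteq\mathbb T^Y$ be restriction to $Y$. It is continuous, and it is surjective by fact 2. Since $w(\mathbb T^Y)\le\kappa$, the subspace $r(D)$ has weight $\le\kappa$, hence a dense subset of size $\le\kappa$. Write this dense subset as $r(E)$ with $E\subseteq D$ and $|E|\le\kappa$. By (3), $L=\overline E^{\,G}\subseteq D$, and $L$ is compact. So $r(L)$ is closed; it contains $r(E)$, hence $r(D)$. As $D$ is dense in $G$ and $r$ is continuous and onto, $r(D)$ is dense in $\operatorname{Hom}(Y,\mathbb T)$. Therefore $r(L)=\operatorname{Hom}(Y,\mathbb T)$, and some $d\in L\subseteq D$ has $r(d)=\varphi$. $\square$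

**Step 2.** *Filtering the dual.* We need the analogue of the initial segments of $\omega_1$. Enumerate $X=\{x_\xi:\xi<\kappa^+\}$, with repetitions if necessary, and let $X_\xi$ be the subgroup generated by $\{x_\eta:\eta<\xi\}$. Then the $X_\xi$ increase, $X_0=\{0\}$, $|X_\xi|\le\kappa$ for all $\xi<\kappa^+$, $\bigcup_\xi X_\xi=X$, and $X_\eta=\bigcup_{\xi<\eta}X_\xi$ for limit $\eta$. Let $0\ne\chi\in X$. The least $\eta$ with $\chi\in X_\eta$ is neither $0$ nor a limit, so $\eta=\xi+1$ for some $\xi$. Write $\xi=\xi(\chi)$. It is the unique $\xi$ with $\chi\in X_{\xi+1}\setminus X_\xi$, and it plays the role of $\max F$.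

**Step 3.** *The triangular family.* For each $0\neq\chi\in X$ we choose an element of $D$ that kills everything below the level of $\chi$ and moves $\chi$ far from $0$. Put $\mathbb T_+=\{t:\|t\|\le\frac14\}$. We claim there is $d_\chi\in D$ with
$$\chi(d_\chi)\notin\mathbb T_+,\qquad\psi(d_\chi)=0\ \text{ for all }\psi\in X_{\xi(\chi)}.\tag{4}$$
Let $\xi=\xi(\chi)$ and let $c$ be the class of $\chi$ in $X_{\xi+1}/X_\xi$, so $c\ne0$. There is a homomorphism $\langle c\rangle\to\mathbb T$ sending $c$ outside $\mathbb T_+$:

- if $c$ has infinite or even order, send $c\mapsto\frac12$;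
- if $c$ has odd order $n\ge3$, send $c\mapsto\frac{n-1}{2n}$. This is a multiple of $\frac1n$ because $\frac{n-1}2$ is an integer, and $\frac13\le\frac{n-1}{2n}<\frac12$.

By fact 2, extend it to a homomorphism $X_{\xi+1}/X_\xi\to\mathbb T$ and compose with the quotient map $X_{\xi+1}\to X_{\xi+1}/X_\xi$. The result is a homomorphism $\varphi:X_{\xi+1}\to\mathbb T$ that vanishes on $X_\xi$ and has $\varphi(\chi)\notin\mathbb T_+$. Since $|X_{\xi+1}|\le\kappa$, Lemma 1 with $Y=X_{\xi+1}$ gives $d_\chi\in D$ realizing $\varphi$, which is (4).

**Step 4.** *The closure stays in $D$.* Let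
$$A=\{d_\chi:0\ne\chi\in X\},\qquad A_\eta=\{d_\chi:0\neq\chi\in X_\eta\}\ (\eta<\kappa^+),\qquad K=\overline A^{\,G}.$$
We show $K\subseteq D$. Let $x\in K$. If $x\in\overline{A_\eta}$ for some $\eta<\kappa^+$, then $x\in D$ by (3), since $A_\eta\subseteq D$ and $|A_\eta|\le|X_\eta|\le\kappa$. Otherwise, since $\overline A=\overline{A_\eta}\cup\overline{A\setminus A_\eta}$, we have $x\in\overline{A\setminus A_\eta}$ for every $\eta<\kappa^+$. Fix $\eta$. If $d_\chi\in A\setminus A_\eta$, then $\chi\notin X_\eta$. As $\chi\in X_{\xi(\chi)+1}$, this forces $\eta<\xi(\chi)+1$, that is, $\eta\le\xi(\chi)$. By (4) every $\psi\in X_\eta\subseteq X_{\xi(\chi)}$ vanishes at $d_\chi$. So each $\psi\in X_\eta$ vanishes on $A\setminus A_\eta$ and, being continuous, at $x$. Now let $\eta$ vary: every $\psi\in X=\bigcup_\eta X_\eta$ vanishes at $x$. Hence $x=0\in D$.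

**Step 5.** *Discreteness of $\widehat D$.* The set $K$ is a compact subset of $D$. Let $U=\{t:\|t\|<\frac14\}\subseteq\mathbb T_+$. Every character of $D$ is $\chi|_D$ for a unique $\chi\in X$. If $\chi\ne0$, then $d_\chi\in K$ and $\chi(d_\chi)\notin\mathbb T_+$. So $W(K,U)=\{0\}$ in $\widehat D$, and $D$ determines $G$ by (2). This proves (a)$\Rightarrow$(b), and with $\kappa=\omega$ it proves Theorem 1. $\blacksquare$

## 6. From determination to compact generation: (b)$\Rightarrow$(c)

This implication is short. Let $D$ be a $\kappa$-bounded dense subgroup of $G$. By (b) and (2) there are a compact $K\subseteq D$ and an open $U\ni0$ with $W(K,U)=\{0\}$ in $\widehat D$. If a character of $G$ vanishes on $K$, its restriction to $D$ lies in $W(K,U)$, hence is $0$, and by density the character is $0$. If $\overline{\langle K\rangle}$ were a proper subgroup, fact 3 would give a nonzero character vanishing on $K$. So $\overline{\langle K\rangle}=G$. $\blacksquare$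

It remains to prove (c)$\Rightarrow$(a). Where does the argument of Section 5 stop when $|X|\ge\kappa^{++}$? A chain of length $\kappa^+$ of subgroups of size $\le\kappa$ covers only $\kappa^+$ characters, so a filtration of $X$ must contain subgroups of size at least $\kappa^+$. For those, Lemma 1 and the estimate $|A_\eta|\le\kappa$ both fail. We now show that this cannot be repaired. Throughout the rest,
$$\lambda=\kappa^{++},\qquad w(G)\ge\lambda,$$
and we construct a $\kappa$-bounded dense subgroup of $G$ in which no compact subset generates a dense subgroup of $G$.

## 7. Reduction to the powers $\mathbb T^\lambda$ and $\mathbb Z(p)^\lambda$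

**Step 6.** *A surjection onto a power.* We find a continuous surjective homomorphism $f:G\to F^\lambda$, where $F=\mathbb T$ or $F=\mathbb Z(p)\le\mathbb T$ for a prime $p$.

Let $Y=\widehat G$, so $|Y|\ge\lambda$. Call $M\subseteq Y\setminus\{0\}$ *independent* if $\langle M\rangle=\bigoplus_{m\in M}\langle m\rangle$. (In $\mathbb Z$ an independent set has at most one element; in $\mathbb Z(6)$ the set $\{2,3\}$ is independent.) By Zorn's lemma choose a maximal independent $M$ among those consisting of elements of infinite or prime order.

If $0\ne y\in Y$, then $\langle y\rangle\cap\langle M\rangle\neq0$. Indeed, suppose the intersection is $0$. If $y$ has infinite order put $z=y$; if $y$ has finite order $n$ and $p$ is a prime divisor of $n$, put $z=\frac npy$, of order $p$. Then $\langle z\rangle\cap\langle M\rangle=0$, so $M\cup\{z\}$ is a larger set of the same kind, a contradiction.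

Each $\langle m\rangle$ is $\mathbb Z$ or some $\mathbb Z(p)$, and embeds in $\mathbb Q$ or $\mathbb Z(p^\infty)$, respectively. So $\langle M\rangle$ embeds in a divisible group $E$ that is a direct sum of $|M|$ countable groups. By fact 2 the embedding extends to a homomorphism $Y\to E$. Its kernel meets $\langle M\rangle$ trivially, so by the previous paragraph it is $0$. Hence $\lambda\le|Y|\le|E|\le\max(|M|,\omega)$, and since $\lambda$ is uncountable, $|M|\ge\lambda$.

The elements of $M$ have only countably many possible orders, and $\lambda$ is regular and uncountable, so $\lambda$ many elements of $M$ have the same order. Thus $Y$ contains a copy of $\bigoplus_\lambda C$ with $C=\mathbb Z$ or $C=\mathbb Z(p)$. The restriction map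
$$G=\operatorname{Hom}(Y,\mathbb T)\to\operatorname{Hom}\Bigl(\bigoplus_\lambda C,\mathbb T\Bigr)=\widehat C^{\,\lambda}$$
is continuous, and it is surjective by fact 2. Finally, $\widehat C$ is $\mathbb T$ or $\mathbb Z(p)$.

**Step 7.** *Pulling a bad subgroup back to $G$.* This step shows that it suffices to treat $H=F^\lambda$. Suppose $D_H$ is a $\kappa$-bounded dense subgroup of $H$ no compact subset of which generates a dense subgroup of $H$. Put $D=f^{-1}(D_H)$.

- $D$ is dense in $G$: if $V\ne\emptyset$ is open in $G$, then $f(V)$ is open by fact 4, so it meets $D_H$, and hence $V$ meets $D$.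
- $D$ is $\kappa$-bounded: if $E\subseteq D$ and $|E|\le\kappa$, then by (3), applied in $H$, the set $L=\overline{f(E)}^{\,H}$ is a compact subset of $D_H$. Since $f^{-1}(L)$ is closed and contains $E$, we get $\overline E^{\,G}\subseteq f^{-1}(L)\subseteq D$.
- No compact $K\subseteq D$ generates a dense subgroup of $G$: otherwise $f(K)\subseteq D_H$ would be compact, and $\langle f(K)\rangle=f(\langle K\rangle)$ would be dense in $f(G)=H$.

So from now on the group is $H=F^\lambda$, and we look for $D_H$.

## 8. Continuous functions on a space of ordinals

To prevent $\langle K\rangle$ from being dense it is enough that two coordinates agree on all of $K$. So we think of the elements of $F^Z$, where $|Z|=\lambda$, as functions on $Z$, and we want a group of functions whose compact subsets cannot separate the points of $Z$. As in Section 3, a group $C(Z,F)$ of continuous functions is $\kappa$-bounded if every intersection of at most $\kappa$ neighborhoods of a point of $Z$ is again a neighborhood. The topology of $Z$ has to be chosen with care, as the simplest candidate shows.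

**A candidate that fails.** Let $Z=\lambda\cup\{\infty\}$, with the points of $\lambda$ isolated and with neighborhoods of $\infty$ the sets that contain $\infty$ and have complement of size $\le\kappa$. Then $h:Z\to\mathbb Z(2)$ is continuous iff $h(\alpha)=h(\infty)$ for all but at most $\kappa$ many $\alpha$. Let $u$ be the constant function $\frac12$. The set $K=\{0,u\}\cup\{e_\alpha:\alpha<\lambda\}$ lies in $C(Z,\mathbb Z(2))$, and it is compact because every neighborhood of $0$ contains all but finitely many $e_\alpha$. It detects all characters $\chi_F\ne0$: if $F$ contains some $\alpha<\lambda$, then $\chi_F(e_\alpha)=\frac12$, and if $F=\{\infty\}$, then $\chi_F(u)=\frac12$. So this subgroup determines. One non-isolated point is too little. We want many, accumulating at one another.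

**The space $Z$.** Let
$$S=\{\alpha<\lambda:\operatorname{cf}\alpha=\kappa^+\},\qquad Z=S\cup\{0\}\cup\{\alpha<\lambda:\alpha\text{ is a successor}\},$$
with the topology inherited from the order topology of $\lambda$. For example, if $\kappa=\omega$, then $\lambda=\omega_2$ and the least element of $S$ is $\omega_1$; the ordinal $\omega$ is not in $Z$, while $\omega+1$ is.

**Step 8.** *The topology of $Z$.* The singletons $\{0\}=[0,1)$ and $\{\beta+1\}=(\beta,\beta+2)$ are open in $\lambda$, so all points of $Z\setminus S$ are isolated. The points of $S$ are limit ordinals, and the sets $(\beta,\alpha]\cap Z$ with $\beta<\alpha$ form a base at $\alpha\in S$. They are clopen, since $(\beta,\alpha]=(\beta,\alpha+1)$ is open in $\lambda$ and its complement $[0,\beta+1)\cup(\alpha,\lambda)$ is open too. Moreover,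
$$\text{the intersection of at most }\kappa\text{ neighborhoods of a point of }Z\text{ is a neighborhood of it.}\tag{5}$$
For isolated points this is clear. At $\alpha\in S$, let the $i$-th neighborhood contain $(\beta_i,\alpha]\cap Z$ with $\beta_i<\alpha$. Since there are at most $\kappa$ indices and $\operatorname{cf}\alpha=\kappa^+$, we have $\beta=\sup_i\beta_i<\alpha$, and the intersection contains $(\beta,\alpha]\cap Z$.

**Step 9.** *The group $D_H=C(Z,F)$ is a dense $\kappa$-bounded subgroup of $F^Z$.* Since $|Z|=\lambda$, we identify $H$ with $F^Z$.

Density: let $z_1<\dots<z_n$ be points of $Z$. The sets $[0,z_1]\cap Z$ and $(z_{i-1},z_i]\cap Z$ for $2\le i\le n$ are clopen and pairwise disjoint, and the $i$-th one contains $z_i$. Given $a_1,\dots,a_n\in F$, the function equal to $a_i$ on the $i$-th set and to $0$ elsewhere is continuous. So elements of $D_H$ take arbitrary values on finite sets, which is density in the product.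

Boundedness: let $E\subseteq D_H$ with $|E|\le\kappa$, and let $z\in Z$. Put
$$O_z=\bigcap_{e\in E,\;n\ge1}\bigl\{y\in Z:\|e(y)-e(z)\|<\tfrac1n\bigr\}.$$
This is an intersection of at most $\kappa\cdot\omega=\kappa$ neighborhoods of $z$, so by (5) it is a neighborhood of $z$, and every $e\in E$ is constant on it. For fixed $y\in O_z$ the condition $h(y)=h(z)$ is closed in $F^Z$. It holds for all $h\in E$, hence for all $h\in\overline E^{F^Z}$. So each such $h$ is constant on the neighborhood $O_z$ of $z$, for each $z$, and is therefore continuous. Thus $\overline E^{F^Z}\subseteq D_H$, and it is compact.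

Applying this with $E=\{h\}$ we get a fact used constantly below:
$$\text{every }h\in D_H\text{ is locally constant on }Z.\tag{6}$$
In particular, for $h\in D_H$ and $\alpha\in S$ there is $\beta<\alpha$ with $h$ constant on $(\beta,\alpha]\cap Z$.

## 9. No compact subset of $C(Z,F)$ separates the points of $S$

Before the proof, look at the obvious separating family. Fix $0\ne a\in F$ and for $\gamma\in S$ let $u_\gamma$ be $a$ on $[0,\gamma]\cap Z$ and $0$ elsewhere. Each $u_\gamma$ is continuous, since $[0,\gamma]$ is clopen, and $u_\gamma$ separates $\gamma$ from every larger $\delta\in S$. But take the first $\kappa^+$ elements $\gamma_0<\gamma_1<\cdots<\gamma_i<\cdots$ ($i<\kappa^+$) of $S$ and $\delta=\sup_i\gamma_i$. Then $\operatorname{cf}\delta=\kappa^+$, so $\delta\in S$. The net $(u_{\gamma_i})_{i<\kappa^+}$ converges pointwise to the function that is $a$ below $\delta$ and $0$ from $\delta$ on. This limit is not continuous at $\delta$, because $\gamma_i\to\delta$. So the closure of $\{u_\gamma:\gamma\in S\}$ leaves $D_H$. The proof shows that every compact separating set would contain functions of essentially this shape and would fail in the same way.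 The tool for finding the shape is Fodor's lemma.

**Set-theoretic facts.** Let $\lambda$ be a regular uncountable cardinal. A subset of $\lambda$ is a *club* if it is unbounded in $\lambda$ and closed in the order topology of $\lambda$. A set is *stationary* if it meets every club. Stationary sets are unbounded, because each $[\eta,\lambda)$ is a club. A union of fewer than $\lambda$ nonstationary sets is nonstationary. So if a stationary set is split into countably many pieces, one piece is stationary (*countable splitting*). **Fodor's lemma:** if $T\subseteq\lambda$ is stationary and $b:T\to\lambda$ satisfies $b(\alpha)<\alpha$ for all $\alpha\in T$, then $b$ is constant on a stationary subset of $T$.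

Our $\lambda=\kappa^{++}$ is regular, and $S$ is stationary: given a club, list its elements increasingly. The supremum of its first $\kappa^+$ elements lies in the club and has cofinality $\kappa^+$. Also $S\setminus(\gamma+1)$ is stationary for every $\gamma<\lambda$, as $\gamma+1$ is bounded, hence nonstationary.

Let $\mathcal A$ be the countable family of closed arcs of $\mathbb T$ with rational endpoints, that is, the images of the intervals $[a,b]$ with $a<b<a+1$ rational. Two distinct points of $\mathbb T$ lie in two disjoint members of $\mathcal A$, namely in sufficiently short ones. Values of functions in $D_H$ are regarded as points of $\mathbb T$.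

**Proposition.** No compact $K\subseteq D_H$ separates the points of $S$. That is, for every compact $K\subseteq D_H$ there are distinct $\alpha,\beta\in S$ with $k(\alpha)=k(\beta)$ for all $k\in K$.

*Proof.* Suppose $K\subseteq D_H$ is compact and separates the points of $S$.

**Step 10.** *For each $\gamma\in S$, one function of $K$ that separates $\gamma$ from all large points at once.* Fix $\gamma\in S$. For each $\delta\in S$ with $\delta>\gamma$ make three choices:

- a function $k_{\gamma\delta}\in K$ with $k_{\gamma\delta}(\gamma)\ne k_{\gamma\delta}(\delta)$;
- disjoint arcs in $\mathcal A$, the first containing $k_{\gamma\delta}(\gamma)$ and the second containing $k_{\gamma\delta}(\delta)$;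
- by (6), an ordinal $\beta(\delta)$ with $\gamma\le\beta(\delta)<\delta$ such that $k_{\gamma\delta}$ is constant on $(\beta(\delta),\delta]\cap Z$.

The map $\delta\mapsto\beta(\delta)$ is regressive on the stationary set $S\setminus(\gamma+1)$. By Fodor's lemma it is constant, with some value $g(\gamma)\in[\gamma,\lambda)$, on a stationary subset. There are only countably many pairs of arcs, so by countable splitting the pair is also constant, say $(A_\gamma,B_\gamma)$ with $A_\gamma\cap B_\gamma=\emptyset$, on a smaller stationary set $S_\gamma\subseteq S\setminus(\gamma+1)$. For all $\delta\in S_\gamma$, constancy on $(g(\gamma),\delta]\cap Z$ gives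
$$k_{\gamma\delta}(\gamma)\in A_\gamma,\qquad k_{\gamma\delta}(x)\in B_\gamma\ \text{ for all }x\in(g(\gamma),\delta]\cap Z.$$
The function still depends on $\delta$, and compactness removes this dependence. For $\eta<\lambda$ let
$$P_\eta=\{k\in K:k(\gamma)\in A_\gamma,\ k(x)\in B_\gamma\text{ for all }x\in(g(\gamma),\eta]\cap Z\}.$$
Evaluation at a point is continuous and the arcs are closed, so $P_\eta$ is closed in $K$. It decreases as $\eta$ grows. It is nonempty: $S_\gamma$ is unbounded, and $k_{\gamma\delta}\in P_\eta$ for any $\delta\in S_\gamma$ with $\delta\ge\eta$. By compactness of $K$ there is $k_\gamma\in\bigcap_{\eta<\lambda}P_\eta$. Given $x\in Z$ with $x>g(\gamma)$, use $\eta=x$ to see that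
$$k_\gamma\in K,\qquad k_\gamma(\gamma)\in A_\gamma,\qquad k_\gamma(x)\in B_\gamma\ \text{ for all }x\in Z\text{ with }x>g(\gamma).\tag{7}$$

**Step 11.** *Making the data uniform in $\gamma$.* Now let $\gamma$ vary. By (6), for each $\gamma\in S$ choose $h(\gamma)<\gamma$ such that $k_\gamma$ is constant on $(h(\gamma),\gamma]\cap Z$. The constant value is $k_\gamma(\gamma)\in A_\gamma$. By Fodor's lemma applied to $\gamma\mapsto h(\gamma)$, followed by countable splitting for the pair $(A_\gamma,B_\gamma)$, there are a stationary set $S'\subseteq S$, an ordinal $h$, and disjoint $A,B\in\mathcal A$ with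
$$h(\gamma)=h,\qquad A_\gamma=A,\qquad B_\gamma=B\qquad\text{for all }\gamma\in S'.$$
Thus for $\gamma\in S'$ the function $k_\gamma$ takes values in $A$ on all of $(h,\gamma]\cap Z$, where $h$ does not depend on $\gamma$, and values in $B$ beyond $g(\gamma)$. This is the shape of $u_\gamma$ above.

**Step 12.** *A discontinuous limit.* We let $\kappa^+$ many of these functions accumulate. Choose recursively $\gamma_i\in S'$ for $i<\kappa^+$ with
$$\gamma_i>h,\qquad\gamma_i>g(\gamma_j)\ge\gamma_j\ \text{ for all }j<i.$$
This is possible: at stage $i$ there are at most $\kappa$ ordinals $g(\gamma_j)<\lambda$, so they are bounded below $\lambda$ by regularity, and $S'$ is unbounded. The sequence is strictly increasing. Let $\delta=\sup_{i<\kappa^+}\gamma_i$. Since $\lambda>\kappa^+$ is regular, $\delta<\lambda$. Since $\kappa^+$ is regular, $\operatorname{cf}\delta=\kappa^+$. So $\delta\in S\subseteq Z$.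

For $j\le i$ we have $h<\gamma_j\le\gamma_i$, that is, $\gamma_j\in(h,\gamma_i]\cap Z$. Hence $k_{\gamma_i}(\gamma_j)\in A$ by Step 11. And $\delta>\gamma_{i+1}>g(\gamma_i)$, so $k_{\gamma_i}(\delta)\in B$ by (7). Therefore the closed sets
$$Q_i=\{k\in K:k(\delta)\in B,\ k(\gamma_j)\in A\text{ for all }j\le i\}\qquad(i<\kappa^+)$$
are nonempty, since $k_{\gamma_i}\in Q_i$, and they are decreasing in $i$. By compactness there is $k\in\bigcap_{i<\kappa^+}Q_i$, so $k\in K$, $k(\delta)\in B$, and $k(\gamma_j)\in A$ for all $j<\kappa^+$.

But $k\in D_H$, so by (6) there is $\beta<\delta$ with $k$ constant on $(\beta,\delta]\cap Z$. As $\sup_j\gamma_j=\delta$, some $\gamma_j$ lies in $(\beta,\delta]$, and then $k(\delta)=k(\gamma_j)\in A$. So $k(\delta)\in A\cap B=\emptyset$, a contradiction. $\square$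

**Step 13.** *Completing (c)$\Rightarrow$(a).* Let $K\subseteq D_H$ be compact. By the Proposition there are distinct $\alpha,\beta\in S$ with $k(\alpha)=k(\beta)$ for all $k\in K$. So $\langle K\rangle$ is contained in
$$\{f\in F^Z:f(\alpha)=f(\beta)\},$$
which is a closed subgroup of $F^Z$, and a proper one because $F\ne0$ and $\alpha\neq\beta$. Hence $\langle K\rangle$ is not dense in $H=F^Z$. So $D_H$, which is dense and $\kappa$-bounded by Step 9, has no compact subset generating a dense subgroup of $H$. By Step 7, $G$ has a $\kappa$-bounded dense subgroup with no compact subset generating a dense subgroup of $G$, that is, (c) fails for $G$. This was derived from $w(G)\ge\kappa^{++}$, that is, from the failure of (a). So (c) implies (a), and together with Sections 5 and 6 this proves Theorem 2. $\blacksquare$
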